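\title{The rate function of a hyperbolic random walk to the left of the drift}

\begin{abstract}
Consider a non-elementary random walk on a geodesic Gromov-hyperbolic space, with drift $\ell$, and let $I$ be the large deviation rate function of its displacement. We prove that a finite second moment suffices for the expansion $I(\ell+\lambda)/\lambda^2\to 1/(2\sigma^2)$ as $\lambda\to0^-$, where $\sigma^2$ is the variance in the central limit theorem; no exponential moment is needed on this side of the drift. Under a finite first moment the left limit always exists, and it is zero exactly when the second moment is infinite. We also obtain moderate deviation estimates below the drift. The main tool is an inequality showing that the Laplace transform $\mathbb{E}\,e^{-td_n}$ of the displacement is multiplicative in $n$ up to a factor $1+O(t)$. It is proved by localizing the cancellation between two independent random words in a window whose size has an exponential tail.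
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The setting and the question}

For points $x,y,p$ of a metric space $(X,d)$, the Gromov product is
\[
(x|y)_p=\tfrac12\bigl(d(x,p)+d(y,p)-d(x,y)\bigr).
\]
The space is $\delta$-hyperbolic if
\begin{equation}\label{eq:hyp}
(x|z)_p\ge\min\{(x|y)_p,(y|z)_p\}-\delta\qquad\text{for all }x,y,z,p\in X.
\end{equation}
Throughout, $X$ is a geodesic $\delta$-hyperbolic space, $o\in X$ is a base point, $G=\mathrm{Isom}(X)$, and $|g|=d(o,go)$ for $g\in G$. Thus $|g^{-1}|=|g|$ and $|gh|\le|g|+|h|$. An isometry $g$ is \emph{loxodromic} if $|g^n|/n$ has a positive limit. It then fixes exactly two points of the Gromov boundary of $X$, and two loxodromic isometries are \emph{independent} if these two pairs of points are disjoint.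

Let $\mu$ be a countably supported probability measure on $G$; its support $\operatorname{supp}\mu$ is its set of atoms. It is \emph{non-elementary} if the semigroup generated by $\operatorname{supp}\mu$ contains two independent loxodromic isometries. Let $Y_1,Y_2,\dots$ be independent with law $\mu$, and let $z_n=Y_n\cdots Y_1o$ be the induced random walk on $X$. For each $n$, reversing the order of the letters shows that $d(z_n,o)$ has the same law as
\[
d_n=|Y_1\cdots Y_n| .
\]
Only these laws matter below, and we work with $d_n$. We say that $\mu$ has a finite first moment, second moment or exponential moment if $\int|g|\,d\mu$, $\int|g|^2\,d\mu$ or, for some $c>0$, $\int e^{c|g|}\,d\mu$ is finite. For non-elementary $\mu$ three limit theorems are available.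
\begin{itemize}
\item \emph{Law of large numbers.} If $\mu$ has a finite first moment, then $\frac1n d(z_n,o)\to\ell_\mu$ almost surely. The constant $\ell_\mu$ is the \emph{drift}; it is positive (Maher--Tiozzo, Gou\"ezel).
\item \emph{Central limit theorem} (Benoist--Quint). If $\mu$ has a finite second moment, then $(d_n-n\ell_\mu)/\sqrt n$ converges in law to a centered Gaussian $N(0,\sigma_\mu^2)$. This defines the variance $\sigma_\mu^2\ge0$.
\item \emph{Large deviation principle} (Boulanger--Mathieu--Sert--Sisto). With no moment assumption, there is a convex, lower semicontinuous function $I:[0,\infty)\to[0,\infty]$ such that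
\[
\liminf_{n}\tfrac1n\log\mathbb{P}(d_n/n\in O)\ge-\inf_O I,\qquad \limsup_n\tfrac1n\log\mathbb{P}(d_n/n\in F)\le-\inf_F I
\]
for open sets $O$ and closed sets $F$ in $[0,\infty)$. We use the second inequality only for compact intervals.
\end{itemize}

The last two theorems describe the same fluctuations at two scales. For large $s$ the central limit theorem gives the event $d_n\le n\ell_\mu-s\sqrt n$ a limiting probability $\exp\bigl(-(1+o(1))s^2/(2\sigma_\mu^2)\bigr)$. Putting formally $s=\lambda\sqrt n$ and comparing with $\exp(-nI(\ell_\mu-\lambda))$ suggests that $I$ is asymptotic to the parabola $(x-\ell_\mu)^2/(2\sigma_\mu^2)$ at the drift. Here and below, $1/(2\sigma_\mu^2)$ is read as $+\infty$ when $\sigma_\mu^2=0$. Aoun, Mathieu and Sert \cite{AMS} proved that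
\[
\lim_{\lambda\to0}\frac{I(\ell_\mu+\lambda)}{\lambda^2}=\frac1{2\sigma_\mu^2}
\]
when $\mu$ has a finite exponential moment. To the right of the drift this hypothesis cannot be dropped: without an exponential moment $I$ vanishes on $[\ell_\mu,\infty)$, so the right limit is $0$, while $1/(2\sigma_\mu^2)>0$. To the left the situation is different, since a finite first moment already makes $I$ positive on $[0,\ell_\mu)$ (Gou\"ezel). This leads to the following question, posed in \cite{AMS}: \emph{if $\mu$ is non-elementary with finite second moment, is it true that $I(\ell_\mu+\lambda)/\lambda^2\to1/(2\sigma_\mu^2)$ as $\lambda\to0^-$?}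

\subsection{Results}

The answer is yes. Deviations below the drift are governed by the Laplace transform of $d_n$ at negative parameters, which is finite because $d_n\ge0$. When $\mu$ has a finite first moment we write $\ell=\ell_\mu$ and
\[
\varphi(t)=\lim_{n\to\infty}\frac1n\log\mathbb{E}\,e^{-t(d_n-n\ell)},\qquad t>0;
\]
the limit exists by \eqref{eq:fekete} below.

\begin{theorem}\label{thm:main}
Let $\mu$ be non-elementary with finite second moment. Then
\[
\lim_{t\to0^+}\frac{\varphi(t)}{t^2}=\frac{\sigma_\mu^2}2\qquad\text{and}\qquad\lim_{\lambda\to0^-}\frac{I(\ell_\mu+\lambda)}{\lambda^2}=\frac1{2\sigma_\mu^2},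
\]
where the last value is $+\infty$ if $\sigma_\mu^2=0$.
\end{theorem}

\begin{theorem}\label{thm:second}
Let $\mu$ be non-elementary with finite first moment.
\begin{enumerate}
\item[(i)] There are $\kappa',t_0>0$ such that, for all $n\ge1$ and $0<t\le t_0$,
\[
n\varphi(t)-\kappa't\le\log\mathbb{E}\,e^{-t(d_n-n\ell)}\le n\varphi(t).
\]
\item[(ii)] If $\int|g|^2\,d\mu=\infty$, then $\lim_{\lambda\to0^-}I(\ell+\lambda)/\lambda^2=0$. So the left limit always exists: it is $0$ if the second moment is infinite, and $1/(2\sigma_\mu^2)\in(0,\infty]$ otherwise.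
\item[(iii)] If $\int|g|^2\,d\mu<\infty$, $\sigma_\mu>0$, $b_n/\sqrt n\to\infty$ and $b_n/n\to0$, then for every $\lambda>0$
\[
\frac n{b_n^2}\log\mathbb{P}(d_n-n\ell\le-\lambda b_n)\longrightarrow-\frac{\lambda^2}{2\sigma_\mu^2}.
\]
\end{enumerate}
\end{theorem}

The behavior of $\varphi$ is transparent when letters never cancel.

\begin{example}[No cancellation]\label{ex:positive}
Let $X$ be the Cayley tree of the free group on $\alpha,\beta$, which is $0$-hyperbolic, with $o$ the identity. Let $\mu$ be supported on positive powers of $\alpha$ and of $\beta$ and charge both kinds. Then $\mu$ is non-elementary and $d_n=|Y_1|+\dots+|Y_n|$ is a sum of independent nonnegative variables. If the first moment is finite, put $\xi=|Y_1|-\ell\ge-\ell$. Then $\mathbb{E}\xi=0$ and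
\[
e^{\varphi(t)}=\mathbb{E}\,e^{-t\xi}=1+t^2\,\mathbb{E}\bigl[\xi^2h(t\xi)\bigr],\qquad h(x)=\frac{e^{-x}-1+x}{x^2}.
\]
The function $h$ is positive and continuous, $h(0)=\frac12$, and $h\le e^{\ell}/2$ on $[-\ell,\infty)$ by Taylor's formula. As $t\to0^+$ we have $\mathbb{E}\,e^{-t\xi}\to1$, so $\varphi(t)/t^2\to\frac12\operatorname{Var}|Y_1|=\frac12\sigma_\mu^2$ by dominated convergence if the second moment is finite, and $\varphi(t)/t^2\to\infty$ by Fatou's lemma if it is not. If $\mu$ is uniform on $\{\alpha,\beta\}$, then $d_n=n$, $\sigma_\mu^2=0$ and $I=\infty$ on $[0,1)$.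
\end{example}

In general $d_n$ is only subadditive: a long letter may undo part of the path, and the exponential weight $e^{-td_n}$ favors exactly the trajectories on which this happens. The proof shows that non-elementarity keeps this effect bounded.

\begin{remark}[The hypotheses]\label{rem:hyp}
Non-elementarity enters through the three limit theorems and through the Schottky set of Section~\ref{sec:schottky}; that section is also the only place where we use geodesics. Positivity of $\ell$ is used only so that the limit $\lambda\to0^-$ makes sense. Countable support makes the elements of the Schottky set atoms of a convolution power of $\mu$. The second moment is used in the central limit theorem and in the variance bound of Corollary~\ref{cor:moments}(iv).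

Without non-elementarity the left side behaves like the right side. Let $\mathbb{Z}$ act on $X=\mathbb{R}$ by translations, and let $\mu$ have mean $\ell>0$, finite variance and $\mu(\{-k\})\ge ck^{-4}$ for $k\ge1$. For $0<x<\ell$ and $\eta>0$, one jump $Y_1=-\lfloor(\ell-x)n\rfloor$ followed by typical steps gives $\mathbb{P}(|d_n/n-x|<\eta)\ge c'n^{-4}$ for large $n$. Deviations below the drift then have no exponential cost, although the variance is finite.
\end{remark}

\subsection{Plan of the proof}

Convex duality reduces both theorems to the behavior of $\varphi$ at $0$ (Section~\ref{sec:duality}). The function $\varphi(t)$ is a limit as $n\to\infty$ for fixed $t$, whereas the central limit theorem describes $\mathbb{E}\,e^{-t(d_n-n\ell)}$ when $n\approx t^{-2}$. Theorem~\ref{thm:second}(i) bridges the two regimes, because its error is uniform in $n$ and of order $t$. Section~\ref{sec:junction} explains why this estimate is delicate and proves its geometric core in a model case. Sections~\ref{sec:schottky} and~\ref{sec:window} treat the general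 case, and Section~\ref{sec:consequences} draws the analytic consequences. Section~\ref{sec:finite} proves Theorem~\ref{thm:main} and parts (i) and (iii) of Theorem~\ref{thm:second}; Section~\ref{sec:infinite} proves part (ii) by a change of measure.

\section{The Laplace transform and duality}\label{sec:duality}

We first fix notation that makes sense for every countably supported probability measure $\mu$ on $G$. For $t>0$ put $a_n(t)=\mathbb{E}\,e^{-td_n}$ and $a_0(t)=1$. Since $d_{n+m}\le|Y_1\cdots Y_n|+|Y_{n+1}\cdots Y_{n+m}|$ and the two terms on the right are independent with the laws of $d_n$ and $d_m$,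
\begin{equation}\label{eq:super}
a_{n+m}(t)\ge a_n(t)\,a_m(t).
\end{equation}
Fekete's lemma states that $u_n/n\to\inf_nu_n/n$ whenever $u_{n+m}\le u_n+u_m$. Applied to $-\log a_n(t)$, it gives
\begin{equation}\label{eq:fekete}
\Lambda(t):=\lim_n\tfrac1n\log a_n(t)=\sup_n\tfrac1n\log a_n(t)\in(-\infty,0].
\end{equation}
If $\mu$ has a finite first moment, then $\mathbb{E}\,d_n$ is subadditive as well, and
\begin{equation}\label{eq:drift}
\ell=\lim_n\tfrac1n\mathbb{E}\,d_n=\inf_n\tfrac1n\mathbb{E}\,d_n ,
\end{equation}
where Kingman's subadditive ergodic theorem identifies the limit with the drift. Then $\varphi(t)=\Lambda(t)+t\ell\le t\ell$, and \eqref{eq:fekete} reads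
\begin{equation}\label{eq:upper}
\log\mathbb{E}\,e^{-t(d_n-n\ell)}\le n\varphi(t)\qquad(n\ge1,\ t>0).
\end{equation}
We add a subscript, as in $\varphi_\mu$, when several measures are in play.

For the rest of this section $\mu$ is non-elementary with finite first moment. We look at $I$ from the drift toward the left: let $J(\lambda)=I(\ell-\lambda)$ for $\lambda\in[0,\ell]$ and $J(\lambda)=+\infty$ for all other real $\lambda$.

\begin{lemma}\label{lem:duality}
We have $\varphi(t)=\sup_{\lambda\ge0}(t\lambda-J(\lambda))$ for $t>0$, and $J(\lambda)=\sup_{t>0}(t\lambda-\varphi(t))$ for $\lambda\ge0$. In particular $\varphi$ is convex, $\varphi\ge0$ and $\varphi(0^+)=0$.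
\end{lemma}

\begin{proof}
First, $I(\ell)=0$. For $\eta>0$ the probability that $d_n/n\in[\ell-\eta,\ell+\eta]$ tends to $1$, so the large deviation upper bound gives $\inf I=0$ on this interval. Hence there are points $x_k\to\ell$ with $I(x_k)\to0$, and lower semicontinuity gives $I(\ell)=0$.

Next we show that $\Lambda(t)=\sup_{x\ge0}(-tx-I(x))$. For $x\ge0$ and $\eta>0$ we have $a_n(t)\ge e^{-tn(x+\eta)}\,\mathbb{P}(|d_n/n-x|<\eta)$, and the large deviation lower bound gives $\Lambda(t)\ge-t(x+\eta)-I(x)$. Letting $\eta\to0$ gives one inequality. For the other, choose $M$ with $-tM<\Lambda(t)$ and cut $[0,M]$ into finitely many intervals $[x_k,x_{k+1}]$ of length at most $\eta$. Then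
\[
a_n(t)\le\sum_ke^{-tnx_k}\,\mathbb{P}\bigl(d_n/n\in[x_k,x_{k+1}]\bigr)+e^{-tnM}.
\]
The exponential growth rate of a finite sum is at most the largest growth rate of its terms, so $\Lambda(t)\le\max\bigl\{\max_k(-tx_k-\inf_{[x_k,x_{k+1}]}I),\,-tM\bigr\}$. By the choice of $M$ the maximum is not $-tM$, and therefore $\Lambda(t)\le\sup_x(-tx-I(x))+t\eta$ for every $\eta>0$.

Adding $t\ell$ gives $\varphi(t)=\sup_{x\ge0}(t(\ell-x)-I(x))$. The terms with $x>\ell$ are at most $0$, and the term $x=\ell$ equals $0$; so the supremum may be restricted to $x\in[0,\ell]$, which is the first formula. It shows that $\varphi$ is convex and nonnegative, and $\varphi(0^+)=0$ because $\varphi(t)\le t\ell$.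

The convex conjugate $J^*(t)=\sup_\lambda(t\lambda-J(\lambda))$ thus equals $\varphi(t)$ for $t>0$; for $t\le0$ it equals $0$, attained at $\lambda=0$. The function $J:\mathbb{R}\to[0,\infty]$ is convex, lower semicontinuous and finite at $0$, so the Fenchel--Moreau theorem gives $J(\lambda)=\sup_{t\in\mathbb{R}}(t\lambda-J^*(t))$. For $\lambda\ge0$ the supremum over $t\le0$ is $0$, and the supremum over $t>0$ is at least $\lim_{t\to0^+}(t\lambda-\varphi(t))=0$. This is the second formula.
\end{proof}

\begin{lemma}\label{lem:transfer}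
If $\varphi(t)/t^2\to v/2$ as $t\to0^+$, with $v\in[0,\infty]$, then $J(\lambda)/\lambda^2\to1/(2v)$ as $\lambda\to0^+$, where $1/0=\infty$ and $1/\infty=0$.
\end{lemma}

\begin{proof}
\emph{Lower bound.} If $0<v<\infty$, the choice $t=\lambda/v$ in Lemma~\ref{lem:duality} gives $J(\lambda)\ge\lambda^2/v-(1+o(1))\lambda^2/(2v)$. If $v=0$, the choice $t=N\lambda$ gives $J(\lambda)\ge\lambda^2(N-o(1))$ for every fixed $N$. If $v=\infty$ there is nothing to prove.

\emph{Upper bound}, needed when $v>0$. Let $0<v'<v$ and choose $t_1>0$ with $\varphi(t)\ge v't^2/2$ on $(0,t_1]$. Since $\varphi$ is convex with $\varphi(0^+)=0$, the ratio $\varphi(t)/t$ is nondecreasing. So for $0<\lambda<\varphi(t_1)/t_1$ we have $t\lambda-\varphi(t)\le0$ for all $t\ge t_1$, and $J(\lambda)\le\sup_{t>0}(t\lambda-v't^2/2)=\lambda^2/(2v')$. Let $v'\to v$.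
\end{proof}

Since $\ell>0$, we have $J(\lambda)=I(\ell-\lambda)$ for small $\lambda>0$, and it remains to study $\varphi$ near $0$. For this we may group the letters into blocks of a fixed length $r$. The displacement after $n$ steps of law $\mu^{*r}$ has the law of $d_{rn}$, so
\begin{equation}\label{eq:power}
\ell_{\mu^{*r}}=r\ell_\mu,\qquad\Lambda_{\mu^{*r}}=r\Lambda_\mu,\qquad\varphi_{\mu^{*r}}=r\varphi_\mu,
\end{equation}
and, if the second moment is finite, $(d_{rn}-rn\ell)/\sqrt n$ converges in law to $N(0,r\sigma_\mu^2)$.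

\section{Cancellation at a junction}\label{sec:junction}

\subsection{Gromov products}

Gromov products are invariant under isometries and satisfy $0\le(x|y)_p\le\min\{d(p,x),d(p,y)\}$. In a tree, $(x|y)_p$ is the distance from $p$ to the segment $[x,y]$; in general, a bound on $(x|y)_p$ means that passing through $p$ on the way from $x$ to $y$ is a bounded detour. Two identities follow from the definition:
\begin{gather}
(x|y)_p+(x|p)_y=d(p,y),\label{eq:complement}\\
|gh|=|g|+|h|-2\,(g^{-1}o|ho)_o\qquad(g,h\in G).\label{eq:product}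
\end{gather}
We often use \eqref{eq:hyp} in the following contrapositive form:
\begin{equation}\label{eq:contra}
(x|z)_p\le c\ \text{ and }\ (x|y)_p>c+\delta\quad\Longrightarrow\quad(y|z)_p\le c+\delta .
\end{equation}

\subsection{The difficulty}

Let $n,m\ge1$ and $Y_1,\dots,Y_{n+m}\in G$. The \emph{cancellation} at the junction between the first $n$ and the last $m$ letters is
\[
R=\bigl((Y_1\cdots Y_n)^{-1}o\,\big|\,Y_{n+1}\cdots Y_{n+m}o\bigr)_o ,
\]
so that, by \eqref{eq:product}, $|Y_1\cdots Y_{n+m}|=|Y_1\cdots Y_n|+|Y_{n+1}\cdots Y_{n+m}|-2R$. For independent letters of law $\mu$ this gives the exact defect in \eqref{eq:super}: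
\begin{equation}\label{eq:defect}
a_{n+m}(t)-a_n(t)a_m(t)=\mathbb{E}\bigl[e^{-td_{n+m}}(1-e^{-2tR})\bigr]\le2t\,\mathbb{E}\bigl[e^{-td_{n+m}}R\bigr].
\end{equation}
We want to bound the right side by $\kappa t\,a_n(t)a_m(t)$, uniformly in $n$ and $m$. Moment bounds on $R$ do not suffice. The Cauchy--Schwarz inequality bounds the right side by $2t\,a_{n+m}(2t)^{1/2}(\mathbb{E}R^2)^{1/2}$, and the ratio of $a_{n+m}(2t)^{1/2}$ to $a_{n+m}(t)$ has exponential growth rate $\frac12\varphi(2t)-\varphi(t)$, which is asymptotic to $\sigma_\mu^2t^2/2$ in Example~\ref{ex:positive}. The weight $e^{-td_{n+m}}$ must therefore be kept intact on all but a few letters. The way to do this is to show that the cancellation is confined to a short window of letters around the junction, on an event that depends on the window alone. For $1\le i\le n$ and $1\le j\le m$, the \emph{window} $(i,j)$ is the set of indices $n-i<k\le n+j$, and we put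
\[
U_i=\sum_{n-i<k\le n}|Y_k|,\qquad V_j=\sum_{n<k\le n+j}|Y_k| .
\]

\begin{example}[A letter that never cancels]\label{ex:barrier}
Let $X$ be the tree of Example~\ref{ex:positive}, and let $\mu$ be supported on $\{\alpha^k:k\in\mathbb{Z}\}\cup\{\beta\}$, with $\mu(\{\beta\})=\varepsilon\in(0,1)$ and $\mu(\{\alpha^k\})>0$ for some $k\ne0$. Powers of $\alpha$ cancel, but the letter $\beta^{-1}$ never appears in the reduced form of a product, so every $\beta$ survives. Let $i$ be the least index with $Y_{n-i+1}=\beta$, or $i=n$ if there is none; let $j$ be the least index with $Y_{n+j}=\beta$, or $j=m$ if there is none. With $u=Y_1\cdots Y_{n-i}$ and $w=Y_{n+j+1}\cdots Y_{n+m}$,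
\[
Y_1\cdots Y_n=u\beta^e\alpha^k,\qquad Y_{n+1}\cdots Y_{n+m}=\alpha^l\beta^{e'}w,
\]
where $e,e'\in\{0,1\}$, $u$ is trivial if $e=0$, and $w$ is trivial if $e'=0$. The two words have lengths $|u|+e+|k|$ and $|l|+e'+|w|$, and their product has length $|u|+e+|k+l|+e'+|w|$. Hence
\[
R=\tfrac12\bigl(|k|+|l|-|k+l|\bigr)\le\min(U_i,V_j),\qquad d_{n+m}\ge|u|+|w| .
\]
Moreover the event $B_{ij}$ that none of $Y_{n-i+2},\dots,Y_{n+j-1}$ equals $\beta$ occurs. For a fixed pair $(i,j)$ this event depends only on the window and has probability $(1-\varepsilon)^{i+j-2}$. Summing over all pairs and using independence, we find that the right side of \eqref{eq:defect} is at most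
\[
2t\sum_{i,j}a_{n-i}(t)\,a_{m-j}(t)\,\mathbb{E}\bigl[\mathbf{1}_{B_{ij}}\min(U_i,V_j)\bigr].
\]
The last factor decays geometrically in $i+j$, while $a_{n-i}\le a_na_1^{-i}$ by \eqref{eq:super}, with $a_1(t)$ close to $1$ for small $t$. So the sum is at most a constant times $a_na_m$; the computation is written out in the proof of Proposition~\ref{prop:almost}.
\end{example}

For a general measure no letter is safe from cancellation. The substitute is a finite set $S$ of long isometries pointing in pairwise different directions: whatever the other letters are, a letter chosen uniformly in $S$ acts as a barrier with high probability.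

\section{A Schottky set}\label{sec:schottky}

\begin{lemma}\label{lem:schottky}
Let $\mu$ be non-elementary. There are $C\ge0$, $r\ge1$ and a set $S\subset\operatorname{supp}\mu^{*r}$ of $32$ elements such that, with $D=10(C+\delta)+1$:
\begin{enumerate}
\item[(a)] $|s|\ge D$ for all $s\in S$;
\item[(b)] for each $z\in X$, at most one $s\in S$ satisfies $(so|z)_o>C$, and at most one $s\in S$ satisfies $(s^{-1}o|z)_o>C$.
\end{enumerate}
\end{lemma}

The proof uses two standard facts. A map $\gamma$ between metric spaces is a quasi-isometric embedding if $\frac1c d(u,v)-c\le d(\gamma u,\gamma v)\le c\,d(u,v)+c$ for some constant $c$; it is a quasi-geodesic if its domain is an interval of $\mathbb{Z}$. The \emph{ping-pong lemma} (Gromov; Ghys--de la Harpe) states that if $\alpha_0,\beta_0$ are independent loxodromic isometries, then for some $k\ge1$ the elements $\alpha=\alpha_0^k$ and $\beta=\beta_0^k$ freely generate a free group $F$, and $f\mapsto fo$ is a quasi-isometric embedding of $F$, with its word metric, into $X$. \emph{Stability of quasi-geodesics}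 states that every point of a finite quasi-geodesic in $X$ lies within distance $\rho$ of any geodesic segment joining its endpoints, where $\rho$ depends only on $c$ and $\delta$.

\begin{proof}
Take independent loxodromic isometries $\alpha_0,\beta_0$ in the semigroup generated by $\operatorname{supp}\mu$, and let $\alpha,\beta,F$ be as above.

\emph{Gromov products in the orbit of $F$.} Let $f,f'\in F$ and let $w$ be the longest common prefix of their reduced words. The geodesic from $f$ to $f'$ in the Cayley tree of $F$ passes through $w$, and its image in $X$ is a quasi-geodesic with a constant independent of $f,f'$. So there is a point $q$ on a geodesic segment from $fo$ to $f'o$ with $d(wo,q)\le\rho$. Since $d(fo,f'o)=d(fo,q)+d(q,f'o)$, the triangle inequality gives $(fo|f'o)_o\le d(o,q)\le|w|+\rho$. If $w$ has at most $32$ letters, then $(fo|f'o)_o\le c_0:=32\max(|\alpha|,|\beta|)+\rho$.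

\emph{The set.} Let $h_i=\alpha^i\beta$ for $1\le i\le32$. Let $i<j$ and $n,m\ge1$. The word $h_i^n$ begins with $\alpha^i\beta$ and $h_j^m$ begins with $\alpha^{i+1}$, so their longest common prefix is $\alpha^i$. The word $h_i^{-n}$ is $\beta^{-1}\alpha^{-i}$, possibly followed by $\beta^{-1}$, and $h_j^{-m}$ begins with $\beta^{-1}\alpha^{-i-1}$, so their longest common prefix is $\beta^{-1}\alpha^{-i}$. Both prefixes have at most $32$ letters, hence
\[
(h_i^no|h_j^mo)_o\le c_0,\qquad(h_i^{-n}o|h_j^{-m}o)_o\le c_0\qquad(i\ne j,\ n,m\ge1).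
\]
Put $C=c_0+\delta$. To place all elements in the same convolution power, choose $r_i$ with $h_i\in\operatorname{supp}\mu^{*r_i}$, let $\hat r=\prod_ir_i$, and set $s_i=h_i^{n\hat r/r_i}\in\operatorname{supp}\mu^{*\hat rn}$. The word length of $s_i$ tends to infinity with $n$, so $|s_i|\ge D$ for all $i$ once $n$ is large; fix such an $n$ and let $r=\hat rn$. The $s_i$ are distinct, since $(s_io|s_jo)_o\le c_0<D\le|s_i|=(s_io|s_io)_o$ for $i\ne j$. If $(s_io|z)_o>C$ and $(s_jo|z)_o>C$ with $i\ne j$, then \eqref{eq:hyp} gives $(s_io|s_jo)_o>c_0$, a contradiction; with $s_i^{-1},s_j^{-1}$ in place of $s_i,s_j$ the same line proves the second half of (b).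
\end{proof}

Properties (a) and (b) hold for $S^{-1}$ as well. Fix $C,D,r,S$ as in the lemma. Every $s\in S$ is an atom of $\mu^{*r}$, so we can fix $\varepsilon\in(0,1)$ with $\varepsilon<32\min_{s\in S}\mu^{*r}(\{s\})$.

\begin{definition}\label{def:schottky}
A countably supported probability measure $\mu'$ on $G$ is \emph{$\varepsilon$-Schottky} if $\mu'(\{s\})\ge\varepsilon/32$ for all $s\in S$. Equivalently, $\mu'=\varepsilon\mu_S+(1-\varepsilon)\nu$, where $\mu_S$ is the uniform measure on $S$ and $\nu$ is a probability measure.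
\end{definition}

Thus $\mu^{*r}$ is $\varepsilon$-Schottky. The following constants depend only on $C,\delta,\varepsilon$:
\[
C_k=C+k\delta\ \ (k\ge1),\qquad K=4C_2,\qquad\theta=1-\frac\varepsilon2,\qquad A=\sqrt2\sum_{i,j\ge1}ij\,\theta^{(i+j)/8-1}<\infty .
\]

\section{The window proposition}\label{sec:window}

A letter whose law is $\varepsilon$-Schottky can be produced in two stages: toss a coin $\tau$ with $\mathbb{P}(\tau=1)=\varepsilon$, then draw from $\mu_S$ if $\tau=1$ and from $\nu$ if $\tau=0$. Section~\ref{sec:infinite} requires letters with different laws, and one letter about which nothing is known.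

\begin{definition}\label{def:marked}
Let $n,m\ge1$. A \emph{marked sequence} is a family of independent pairs $(Y_k,\tau_k)$, $1\le k\le n+m$, with $Y_k\in G$ of countably supported law and $\tau_k\in\{0,1\}$, such that $Y_k$ is uniform on $S$ given $\tau_k=1$, and $\mathbb{P}(\tau_k=1)=\varepsilon$ for all $k$ except at most one \emph{exceptional} index, where $\tau_k=0$ and the law of $Y_k$ is arbitrary. The letter $Y_k$ is \emph{marked} if $\tau_k=1$.
\end{definition}

Independent letters whose laws are $\varepsilon$-Schottky, with at most one exception, have the law of the letters of a marked sequence. We keep the notation $R,U_i,V_j$ of Section~\ref{sec:junction}.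

\begin{proposition}\label{prop:window}
For every marked sequence there are events $B_{ij}$, $1\le i\le n$, $1\le j\le m$, with $B_{ij}$ depending only on $(Y_k,\tau_k)_{n-i<k\le n+j}$, such that
\begin{equation}\label{eq:prob}
\mathbb{P}(B_{ij})\le2\,\theta^{(i+j)/2-2},
\end{equation}
and in every outcome there is a pair $(i,j)$ such that $B_{ij}$ occurs, $R\le\min(U_i,V_j)$, and
\begin{equation}\label{eq:outer}
|Y_1\cdots Y_{n+m}|\ge|Y_1\cdots Y_{n-i}|+|Y_{n+j+1}\cdots Y_{n+m}|-K .
\end{equation}
\end{proposition}

\subsection{Two paths from the junction}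

We read the word from the junction outward. Let $g_k=Y_{n-k+1}^{-1}$, carrying the mark of $Y_{n-k+1}$, let $x_k=g_1\cdots g_ko$ for $0\le k\le n$, and let $x=x_n$. Let $g'_k=Y_{n+k}$, with its mark, $y_k=g'_1\cdots g'_ko$ for $0\le k\le m$, and $y=y_m$. For a point $z$ write $|z|=d(o,z)$. Then
\[
d(x,y)=|Y_1\cdots Y_{n+m}|,\quad R=(x|y)_o,\quad d(x_i,x)=|Y_1\cdots Y_{n-i}|,\quad d(y_j,y)=|Y_{n+j+1}\cdots Y_{n+m}|,
\]
and $d(x_{l-1},x_l)=|g_l|\ge D$ when $g_l$ is marked. Marked letters are uniform on $S^{-1}$ on the $x$-path and on $S$ on the $y$-path. As both sets satisfy Lemma~\ref{lem:schottky}, the two paths play symmetric roles, and every definition and statement below for the $x$-path has a twin for the $y$-path.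

A long letter that does not backtrack toward $o$ transmits alignment.

\begin{lemma}\label{lem:transmit}
Let $g_l$ be marked with $(o|x_l)_{x_{l-1}}\le C$, and let $z\in X$ and $c\in\{C,C_1\}$. If $(x_{l-1}|z)_{x_l}\le c$, then $(o|z)_{x_l}\le c+\delta$.
\end{lemma}

\begin{proof}
By \eqref{eq:complement}, $(x_{l-1}|o)_{x_l}=|g_l|-(o|x_l)_{x_{l-1}}\ge D-C>C_2\ge c+\delta$. Apply \eqref{eq:contra} at the base point $x_l$.
\end{proof}

\subsection{Selecting the window}

Geodesics from $o$ to $x$ and to $y$ stay close for a length about $R$ and then separate (Figure~\ref{fig:window}). The window should end at points $x_i$ and $y_j$ close to these geodesics and past the separation. Call $l\in\{1,\dots,n\}$ \emph{aligned} if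
\[
g_l\text{ is marked},\qquad(o|x_l)_{x_{l-1}}\le C,\qquad(x_{l-1}|x)_{x_l}\le C_1 .
\]
By Lemma~\ref{lem:transmit}, $(o|x)_{x_l}\le C_2$ for aligned $l$. In a given outcome, let $i$ be the least aligned index $l$ with $|x_l|\ge R$, or $i=n$ if there is none, and define $j$ in the same way from the $y$-path. We call $(i,j)$ the \emph{selected pair}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[thick] (0,0)--(2.5,0)--(7,1.5);
\draw[thick] (2.5,0)--(7,-1.5);
\draw[dashed] plot[smooth] coordinates {(0,0) (0.6,0.9) (1.7,0.5) (2.3,1.5) (3.3,0.9) (4.2,0.8)};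
\draw[dashed] plot[smooth] coordinates {(0,0) (0.9,-0.8) (2.0,-1.3) (3.0,-0.7) (3.8,-1.5) (4.9,-1.05)};
\fill (0,0) circle (1.6pt) node[left] {$o$};
\fill (7,1.5) circle (1.6pt) node[right] {$x$};
\fill (7,-1.5) circle (1.6pt) node[right] {$y$};
\fill (4.2,0.8) circle (1.6pt) node[above] {$x_i$};
\fill (4.9,-1.05) circle (1.6pt) node[below] {$y_j$};
\node[fill=white,inner sep=1.5pt] at (1.3,0) {$R$};
\end{tikzpicture}
\caption{The window, drawn as in a tree. Geodesics from $o$ to $x$ and to $y$ (solid) share an initial part of length about $R=(x|y)_o$. The letters of the window lead from $o$ to $x_i$ and to $y_j$ (dashed), which lie near these geodesics beyond the shared part, so that $d(x,y)\ge d(x,x_i)+d(y_j,y)-K$.}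
\label{fig:window}
\end{figure}

\begin{lemma}\label{lem:selected}
The selected pair satisfies $|x_i|\ge R$, $(o|x)_{x_i}\le C_2$, $|y_j|\ge R$ and $(o|y)_{y_j}\le C_2$. Consequently $R\le\min(U_i,V_j)$ and \eqref{eq:outer} holds.
\end{lemma}

\begin{proof}
If $i$ is aligned with $|x_i|\ge R$, the first two inequalities hold by the above. Otherwise $x_i=x$, and then $|x|\ge(x|y)_o=R$ and $(o|x)_x=0$. The statements for $y$ are the twins. Hence $R\le|x_i|\le U_i$ and $R\le|y_j|\le V_j$. By definition of the Gromov product, $d(x_i,x)=|x|-|x_i|+2(o|x)_{x_i}\le|x|-R+2C_2$, and $d(y_j,y)\le|y|-R+2C_2$. The sum is at most $|x|+|y|-2R+4C_2=d(x,y)+K$.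
\end{proof}

\subsection{A certificate visible in the window}

In Example~\ref{ex:barrier} the reason why no smaller index was selected could be read off the window. Here alignment and the inequality $|x_l|\ge R$ involve the far endpoints $x$ and $y$. We therefore replace $x$ and $y$ by the ends of the window. For a fixed pair $(i,j)$, call a marked index $l<i$ \emph{good} if
\[
\text{(G1) }(o|x_l)_{x_{l-1}}\le C,\quad\text{(G2) }(y_j|x_l)_{x_{l-1}}\le C,\quad\text{(G3) }(x_{l-1}|x_i)_{x_l}\le C,\quad\text{(G4) }(x_{l-1}|x_{i-1})_{x_l}\le C .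
\]
Conditions (G1) and (G3) align $l$ with $x_i$. Condition (G4) will keep $x_l$ far from $x_i$, which lets us pass from $x_i$ to $x$. Condition (G2) says that $g_l$ does not lead toward $y_j$, which will force $x_l$ out of the shared part. Let $B^x_{ij}$ be the event that no marked index $l<i$ is good, let $B^y_{ij}$ be its twin, and let $B_{ij}=B^x_{ij}\cap B^y_{ij}$. This event depends only on $g_1,\dots,g_i$, $g'_1,\dots,g'_j$ and their marks, that is, on the window.

\begin{lemma}\label{lem:certificate}
In every outcome, $B_{ij}$ occurs for the selected pair $(i,j)$.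
\end{lemma}

\begin{proof}
By symmetry it suffices to treat $B^x_{ij}$. Suppose that a marked index $l<i$ is good. We show that $l$ is aligned and $|x_l|\ge R$, which contradicts the choice of $i$.

\emph{The index $l$ is aligned.} Given (G1), we need $(x_{l-1}|x)_{x_l}\le C_1$. If $i=n$ this is (G3). Let $i<n$; then $i$ is aligned. Lemma~\ref{lem:transmit} with (G4) gives $(o|x_{i-1})_{x_l}\le C_1$, that is, $|x_l|+d(x_l,x_{i-1})-|x_{i-1}|\le2C_1$, so $|x_l|\le|x_{i-1}|+2C_1$. Since $i$ is aligned, $|x_i|=|x_{i-1}|+|g_i|-2(o|x_i)_{x_{i-1}}\ge|x_{i-1}|+D-2C$. Therefore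
\[
\Delta:=d(x_l,x_i)\ge|x_i|-|x_l|\ge D-2C-2C_1=6C+8\delta+1>C_1+C_3 .
\]
Lemma~\ref{lem:transmit} with (G3) gives $(o|x_i)_{x_l}\le C_1$, so $(o|x_l)_{x_i}\ge\Delta-C_1>C_3$ by \eqref{eq:complement}. Together with $(o|x)_{x_i}\le C_2$, \eqref{eq:contra} at $x_i$ gives $(x_l|x)_{x_i}\le C_3$. Hence $(x_i|x)_{x_l}=\Delta-(x_l|x)_{x_i}>C_1$. Together with (G3), \eqref{eq:contra} at $x_l$ gives $(x|x_{l-1})_{x_l}\le C_1$.

\emph{The inequality $|x_l|\ge R$.} Suppose $|x_l|<R$. We follow the chain $x_l,x,y,y_j$ as seen from $o$. Since $l$ is aligned, $(x_l|x)_o=|x_l|-(o|x)_{x_l}\ge|x_l|-C_2$. Next, $(x|y)_o=R>|x_l|$. By Lemma~\ref{lem:selected}, $(y|y_j)_o=|y_j|-(o|y)_{y_j}\ge R-C_2>|x_l|-C_2$. Two applications of \eqref{eq:hyp} give $(x_l|y_j)_o\ge|x_l|-C_4$, that is, $(o|y_j)_{x_l}\le C_4$. On the other hand, (G1), (G2) and \eqref{eq:complement} give $(o|x_{l-1})_{x_l}\ge D-C$ and $(x_{l-1}|y_j)_{x_l}\ge D-C$, so that $(o|y_j)_{x_l}\ge D-C-\delta=9C+9\delta+1>C_4$ by \eqref{eq:hyp}. This is a contradiction.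
\end{proof}

\subsection{The probability of the certificate}

The events ``$l$ is good'' are not independent, and each depends on both earlier and later letters. But (G1), (G2) involve only $g_l$ and earlier letters of the $x$-path, and (G3), (G4) only $g_l$ and later ones. We treat the two groups separately and pay for this with a union bound; the size $32$ of $S$ is chosen to absorb it.

\begin{lemma}\label{lem:probability}
For every fixed pair $(i,j)$, $\mathbb{P}(B^x_{ij})\le2\theta^{i-2}$ and $\mathbb{P}(B^y_{ij})\le2\theta^{j-2}$.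
\end{lemma}

\begin{proof}
We treat $B^x_{ij}$. Condition on all marks, on the letters of the $y$-path, on the unmarked letters and on $g_i$. Let $N$ be the number of marked indices $l<i$. The corresponding letters $g_l$ are then independent and uniform on $S^{-1}$. Let $v_l=g_1\cdots g_l$. Call a marked $l<i$ \emph{start-bad} if $(v_{l-1}^{-1}z|g_lo)_o>C$ for $z=o$ or $z=y_j$, and \emph{end-bad} if $(g_l^{-1}o|z)_o>C$ for $z=g_{l+1}\cdots g_io$ or $z=g_{l+1}\cdots g_{i-1}o$. Applying the isometry $v_{l-1}^{-1}$ to (G1), (G2) and $v_l^{-1}$ to (G3), (G4), we see that $l$ fails to be good exactly when it is start-bad or end-bad.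

Whether $l$ is start-bad is determined by $g_1,\dots,g_l$, and given $g_1,\dots,g_{l-1}$ at most $2$ of the $32$ values of $g_l$ make it so, by Lemma~\ref{lem:schottky}(b). Let $Q$ be a set of $q$ marked indices below $i$. Conditioning on the letters before the largest element of $Q$ and inducting on $q$, we find that all elements of $Q$ are start-bad with probability at most $16^{-q}$. Whether $l$ is end-bad is determined by $g_l,\dots,g_i$, and given $g_{l+1},\dots,g_i$ at most $2$ values of $g_l$ make it so. Conditioning on the letters after the smallest element of $Q$, we get the same bound for end-bad. On $B^x_{ij}$, at least $\lceil N/2\rceil$ marked indices are start-bad or at least $\lceil N/2\rceil$ are end-bad. There are at most $2^N$ sets $Q$ of this size, so the conditional probability of $B^x_{ij}$ is at most $2\cdot2^N\cdot16^{-N/2}=2\cdot2^{-N}$.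

The marks are independent. Each non-exceptional index $l<i$ contributes a factor $1-\varepsilon+\varepsilon/2=\theta$ to $\mathbb{E}\,2^{-N}$, and there are at least $i-2$ of them. So $\mathbb{E}\,2^{-N}\le\theta^{i-2}$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:window}]
Lemma~\ref{lem:probability} gives $\mathbb{P}(B_{ij})\le2\theta^{\max(i,j)-2}\le2\theta^{(i+j)/2-2}$. The selected pair has the remaining properties by Lemmas~\ref{lem:selected} and~\ref{lem:certificate}.
\end{proof}

\section{Moments of the cancellation and almost multiplicativity}\label{sec:consequences}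

For a measure $\mu$ we write $m_1=\int|g|\,d\mu$ and $m_2=\int|g|^2\,d\mu$. We shall use the Efron--Stein inequality: if $F$ is a square-integrable function of independent variables $Y_1,\dots,Y_n$, and $F^{(k)}$ is obtained by replacing $Y_k$ with an independent copy, then $\operatorname{Var}F\le\frac12\sum_k\mathbb{E}(F-F^{(k)})^2$.

\begin{corollary}\label{cor:moments}
\begin{enumerate}
\item[(i)] Consider a marked sequence with $\mathbb{E}|Y_k|\le\bar m$ for all non-exceptional $k$ and $\mathbb{E}|Y_k|=W$ for the exceptional index; put $W=0$ if there is none. Then $\mathbb{E}R\le A\sqrt{\bar m(\bar m+W)}$.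
\end{enumerate}
Now let the letters be independent with the same $\varepsilon$-Schottky law $\mu$.
\begin{enumerate}
\item[(ii)] $\mathbb{E}R^2\le Am_2$ for all $n,m\ge1$.
\item[(iii)] If $m_1<\infty$, then $0\le\mathbb{E}\,d_n-n\ell\le2Am_1$ for all $n\ge1$.
\item[(iv)] If $m_2<\infty$, there is a constant $\Gamma_0$ with $\mathbb{E}(d_n-n\ell)^2\le\Gamma_0n$ for all $n\ge1$.
\end{enumerate}
\end{corollary}

\begin{proof}
(i) By Proposition~\ref{prop:window}, $R\le\sum_{i,j}\mathbf{1}_{B_{ij}}\min(U_i,V_j)$. The variables $U_i$ and $V_j$ are independent, and at most one of them contains the exceptional letter, so $\mathbb{E}[U_iV_j]\le ij\,\bar m(\bar m+W)$. From $\min(U_i,V_j)\le\sqrt{U_iV_j}$, the Cauchy--Schwarz inequality and \eqref{eq:prob},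
\begin{equation}\label{eq:windowmean}
\mathbb{E}\bigl[\mathbf{1}_{B_{ij}}\min(U_i,V_j)\bigr]\le\mathbb{P}(B_{ij})^{1/2}\,\mathbb{E}[U_iV_j]^{1/2}\le\sqrt2\,\theta^{(i+j)/4-1}\,ij\,\sqrt{\bar m(\bar m+W)} .
\end{equation}
Sum over $i,j$. Taking the minimum of two independent quantities is what makes a first moment sufficient here.

(ii) Now $R^2\le\sum_{i,j}\mathbf{1}_{B_{ij}}U_iV_j$, and $\mathbb{E}U_i^2\le i^2m_2$, $\mathbb{E}V_j^2\le j^2m_2$. So $\mathbb{E}[\mathbf{1}_{B_{ij}}U_iV_j]\le\mathbb{P}(B_{ij})^{1/2}(\mathbb{E}U_i^2\,\mathbb{E}V_j^2)^{1/2}\le\sqrt2\,\theta^{(i+j)/4-1}ij\,m_2$.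

(iii) The lower bound is \eqref{eq:drift}. By (i), $\mathbb{E}\,d_{n+m}\ge\mathbb{E}\,d_n+\mathbb{E}\,d_m-2Am_1$, so $u_n=\mathbb{E}\,d_n-2Am_1$ is superadditive. Fekete's lemma gives $u_n/n\le\lim_ku_k/k=\ell$.

(iv) Fix $k\le n$. Let $g=Y_1\cdots Y_{k-1}$, $h=Y_{k+1}\cdots Y_n$ and $R_k=(g^{-1}o|Y_kho)_o$, which is $0$ if $k=1$ and satisfies $\mathbb{E}R_k^2\le Am_2$ by (ii) otherwise. By \eqref{eq:product}, $d_n=|g|+|Y_kh|-2R_k$, and $\bigl||Y_kh|-|h|\bigr|\le|Y_k|$; hence $\bigl|d_n-|g|-|h|\bigr|\le|Y_k|+2R_k$. If $Y_k$ is replaced by an independent copy $Y_k'$, this holds with $d_n^{(k)},Y_k',R_k'$ in place of $d_n,Y_k,R_k$. So $|d_n-d_n^{(k)}|\le|Y_k|+|Y_k'|+2R_k+2R_k'$, and the square of a sum of four terms is at most four times the sum of the squares: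
\[
\mathbb{E}(d_n-d_n^{(k)})^2\le8m_2+32Am_2 .
\]
By the Efron--Stein inequality $\operatorname{Var}d_n\le(4+16A)m_2n$, and (iii) gives the claim with $\Gamma_0=(4+16A)m_2+4A^2m_1^2$.
\end{proof}

\begin{proposition}\label{prop:almost}
Let $\mu$ be $\varepsilon$-Schottky with finite first moment. There are $t_0\in(0,1]$ and $\kappa>0$ such that $a_{n+m}(t)\le(1+\kappa t)\,a_n(t)a_m(t)$ for all $n,m\ge1$ and $0<t\le t_0$. Consequently
\begin{equation}\label{eq:twosided}
n\varphi(t)-\kappa t\le\log\mathbb{E}\,e^{-t(d_n-n\ell)}\le n\varphi(t)\qquad(n\ge1,\ 0<t\le t_0).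
\end{equation}
\end{proposition}

\begin{proof}
The function $a_1$ is nonincreasing and $a_1(t)\to1$ as $t\to0^+$, so we can choose $t_0\le1$ with $a_1(t)\ge\theta^{1/8}$ on $(0,t_0]$. Fix such a $t$. By \eqref{eq:super}, $a_n\ge a_{n-i}a_1^i$, so $a_{n-i}\le a_n\theta^{-i/8}$ for $1\le i\le n$. By \eqref{eq:defect} and Proposition~\ref{prop:window},
\[
a_{n+m}-a_na_m\le2t\sum_{i,j}\mathbb{E}\Bigl[e^{tK}\,e^{-t|Y_1\cdots Y_{n-i}|}\;\mathbf{1}_{B_{ij}}\min(U_i,V_j)\;e^{-t|Y_{n+j+1}\cdots Y_{n+m}|}\Bigr].
\]
For fixed $(i,j)$ the three random factors depend on disjoint sets of indices and are independent; the outer two have expectations $a_{n-i}$ and $a_{m-j}$. With \eqref{eq:windowmean} for $\bar m=m_1$, $W=0$,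
\[
a_{n+m}-a_na_m\le2te^K\sum_{i,j}a_na_m\,\theta^{-(i+j)/8}\,\sqrt2\,\theta^{(i+j)/4-1}\,ij\,m_1\le\kappa t\,a_na_m,\qquad\kappa=2e^Km_1A .
\]
Iterating, $a_{kn}\le(1+\kappa t)^ka_n^k$. Taking logarithms, dividing by $k$ and letting $k\to\infty$ gives $n\Lambda(t)\le\kappa t+\log a_n(t)$. Adding $tn\ell$ gives the lower bound in \eqref{eq:twosided}; the upper bound is \eqref{eq:upper}.
\end{proof}

\section{Finite second moment}\label{sec:finite}

\subsection{The expansion of $\varphi$ at zero}

We use \eqref{eq:twosided} at two scales. At the scale $n\approx t^{-2}$ the central limit theorem identifies the limit law of $-t(d_n-n\ell)$, but convergence of its exponential moment requires uniform integrability, that is, an a priori bound $\varphi(t)=O(t^2)$. This bound comes from the scale $n\approx t^{-1}$, where $-t(d_n-n\ell)$ is bounded above and the error $\kappa t/n$ is of order $t^2$.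

\begin{proposition}\label{prop:expansion}
Let $\mu$ be $\varepsilon$-Schottky with finite second moment, and suppose that $Z_n=(d_n-n\ell)/\sqrt n$ converges in law to $N(0,v)$. Then $\varphi(t)/t^2\to v/2$ as $t\to0^+$.
\end{proposition}

\begin{proof}
\emph{Step 1: there is $\Gamma$ with $\varphi(t)\le\Gamma t^2$ on $(0,t_0]$.} Let $n=\lceil1/t\rceil$, so that $1/t\le n\le2/t$, and let $\xi=-t(d_n-n\ell)$. Then $\xi\le tn\ell\le2\ell$, and Taylor's formula gives $e^\xi\le1+\xi+c\,\xi^2$ with $c=e^{2\ell}/2$. By Corollary~\ref{cor:moments}(iii) and (iv), $\mathbb{E}\xi\le0$ and $\mathbb{E}\xi^2\le t^2\Gamma_0n\le2\Gamma_0t$. So $\log\mathbb{E}\,e^\xi\le2c\Gamma_0t$, and \eqref{eq:twosided} gives $\varphi(t)\le(2c\Gamma_0+\kappa)t/n\le(2c\Gamma_0+\kappa)t^2$.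

\emph{Step 2.} Let $t\to0^+$ along any sequence, let $n=\lfloor t^{-2}\rfloor$ and $\xi=-t(d_n-n\ell)=-t\sqrt n\,Z_n$. Since $nt^2\to1$, the variable $\xi$ converges in law to $N(0,v)$. For $2t\le t_0$, \eqref{eq:upper} and Step 1 give $\mathbb{E}\,e^{2\xi}\le e^{n\varphi(2t)}\le e^{4\Gamma}$. The variables $e^\xi$ are thus bounded in $L^2$, hence uniformly integrable, and $\mathbb{E}\,e^\xi$ converges to the Gaussian value $e^{v/2}$. By \eqref{eq:twosided}, $n\varphi(t)\to v/2$. Divide by $nt^2\to1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]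
The measure $\mu^{*r}$ is $\varepsilon$-Schottky, has a finite second moment, and satisfies the hypothesis of Proposition~\ref{prop:expansion} with $v=r\sigma_\mu^2$, as noted after \eqref{eq:power}. So $r\varphi_\mu(t)/t^2\to r\sigma_\mu^2/2$, which is the first limit. Lemma~\ref{lem:transfer} with $v=\sigma_\mu^2$ gives the second, including the case $\sigma_\mu^2=0$.
\end{proof}

\subsection{The two-sided bound for $\mu$}

\begin{proof}[Proof of Theorem~\ref{thm:second}(i)]
The upper bound is \eqref{eq:upper}. Let $a_n,\Lambda,\varphi,\ell,m_1$ refer to $\mu$, and let $\kappa,t_0$ be given by Proposition~\ref{prop:almost} for $\mu^{*r}$, which has a finite first moment. By \eqref{eq:power}, the lower bound in \eqref{eq:twosided} for $\mu^{*r}$ reads $\log a_{rk}(t)\ge rk\Lambda(t)-\kappa t$, and this holds for $k=0$ too. Write $n=rk+q$ with $0\le q<r$. By \eqref{eq:super} and Jensen's inequality, $a_n\ge a_{rk}a_1^q\ge a_{rk}e^{-qtm_1}$. Using $t\ell\ge\varphi(t)$,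
\[
\log a_n(t)+tn\ell\ge rk\varphi(t)+qt\ell-\kappa t-qtm_1\ge n\varphi(t)-(\kappa+rm_1)t .\qedhere
\]
\end{proof}

\subsection{Moderate deviations}

\begin{proof}[Proof of Theorem~\ref{thm:second}(iii)]
Write $\sigma=\sigma_\mu$, $T_n=d_n-n\ell$ and $\gamma_n=b_n^2/n\to\infty$. Fix $s>0$ and let $t=sb_n/n\to0$. By part (i) and Theorem~\ref{thm:main},
\begin{equation}\label{eq:mdp}
\frac1{\gamma_n}\log\mathbb{E}\,e^{-s\frac{b_n}nT_n}=s^2\,\frac{\varphi(t)}{t^2}+O\Bigl(\frac s{b_n}\Bigr)\longrightarrow\Theta(s):=\frac{s^2\sigma^2}2 .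
\end{equation}

\emph{Upper bound.} Markov's inequality gives $\mathbb{P}(T_n\le-\lambda b_n)\le e^{-s\lambda\gamma_n}\,\mathbb{E}\,e^{-s\frac{b_n}nT_n}$, and $-s\lambda+\Theta(s)=-\lambda^2/(2\sigma^2)$ for $s=\lambda/\sigma^2$.

\emph{Lower bound.} We tilt the law of $T_n$ so that it concentrates slightly below $-\lambda b_n$; only positive values of $s$ are needed. Let $\lambda'>\lambda$, $0<\eta<\lambda'-\lambda$ and $s=\lambda'/\sigma^2$. Let $Q_n$ be the probability measure with density proportional to $e^{-s\frac{b_n}nT_n}$ with respect to $\mathbb{P}$. Fix $u$ with $0<u<\min(s,2\eta/\sigma^2)$, and note that $\Theta(s\pm u)-\Theta(s)=\pm u\lambda'+u^2\sigma^2/2$. Markov's inequality under $Q_n$, applied to $e^{u\frac{b_n}nT_n}$ and to $e^{-u\frac{b_n}nT_n}$, and \eqref{eq:mdp} give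
\begin{align*}
Q_n\bigl(T_n\ge-(\lambda'-\eta)b_n\bigr)&\le\exp\bigl\{\gamma_n\bigl(\Theta(s-u)-\Theta(s)+u(\lambda'-\eta)+o(1)\bigr)\bigr\},\\
Q_n\bigl(T_n\le-(\lambda'+\eta)b_n\bigr)&\le\exp\bigl\{\gamma_n\bigl(\Theta(s+u)-\Theta(s)-u(\lambda'+\eta)+o(1)\bigr)\bigr\}.
\end{align*}
Both exponents equal $\gamma_n(u^2\sigma^2/2-u\eta+o(1))\to-\infty$. So $Q_n(E_n)\to1$ for the event $E_n=\{-(\lambda'+\eta)b_n<T_n<-(\lambda'-\eta)b_n\}$, which is contained in $\{T_n\le-\lambda b_n\}$. Undoing the tilt,
\[
\mathbb{P}(E_n)=\mathbb{E}\bigl[e^{-s\frac{b_n}nT_n}\bigr]\,\mathbb{E}_{Q_n}\bigl[e^{s\frac{b_n}nT_n}\mathbf{1}_{E_n}\bigr]\ge\exp\bigl\{\gamma_n\bigl(\Theta(s)-s(\lambda'+\eta)+o(1)\bigr)\bigr\},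
\]
and $\Theta(s)-s(\lambda'+\eta)=-\lambda'^2/(2\sigma^2)-s\eta$. Let $\eta\to0$, then $\lambda'\to\lambda$.
\end{proof}

\section{Infinite second moment}\label{sec:infinite}

By Lemma~\ref{lem:transfer} with $v=\infty$, part (ii) of Theorem~\ref{thm:second} follows from $\varphi(t)/t^2\to\infty$. A lower bound on $\varphi$ comes from a cheap way for the walk to be slow, and when the second moment is infinite a cheap way is to use long letters slightly less often. The next lemma prices such a strategy: the gain is the drop in drift, the cost is a relative entropy.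

\begin{lemma}\label{lem:entropy}
Let $\mu$ have finite first moment and let $\mu'=f\mu$ be a probability measure, with $f$ bounded and bounded away from $0$. Let $\ell'=\ell_{\mu'}$ and $H=\int f\log f\,d\mu$. Then $\varphi_\mu(t)\ge t(\ell-\ell')-H$ for all $t>0$, and $H\le\int f^2\,d\mu-1$.
\end{lemma}

\begin{proof}
Let $\mathbb{E}'$ denote expectation for independent letters of law $\mu'$; note that $\mathbb{E}'\log f(Y_1)=H$. Changing measure and applying Jensen's inequality,
\[
\log a_n(t)=\log\mathbb{E}'\exp\Bigl(-td_n-\sum_{k=1}^n\log f(Y_k)\Bigr)\ge-t\,\mathbb{E}'d_n-nH .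
\]
Dividing by $n$ and letting $n\to\infty$ gives $\Lambda(t)\ge-t\ell'-H$. Also $H\le\log\mathbb{E}'f(Y_1)=\log\int f^2\,d\mu\le\int f^2\,d\mu-1$.
\end{proof}

The difficulty is that the drift is not a linear function of the measure. In Example~\ref{ex:positive} it is: if $\mu=(1-p)\mu'+p\pi$ and $\pi$ has first moment $W$, then $\ell=(1-p)\ell'+pW$. The next lemma shows that this persists as an inequality, up to a loss of order $p\sqrt W$ with a constant that does not depend on $\pi$. We delete the $\pi$-letters one at a time; the deleted letter is the exceptional letter of Definition~\ref{def:marked}.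

\begin{lemma}\label{lem:drop}
Let $\mu=(1-p)\mu'+p\pi$ with $0<p<1$, where $\mu$ and $\mu'$ are $\varepsilon$-Schottky with first moments at most $\bar m$ and $\pi$ is a probability measure with first moment $W$. Then
\[
\ell_\mu\ge(1-p)\,\ell_{\mu'}+p\Bigl(W-4A\sqrt{\bar m(\bar m+W)}\Bigr).
\]
\end{lemma}

\begin{proof}
Produce $n$ independent letters of law $\mu$ as follows: each is \emph{flagged} with probability $p$, and has law $\pi$ if flagged and $\mu'$ if not. For $0\le k\le n$ let $D_k=|w_k|$, where $w_k$ is the product obtained after deleting the flagged letters among the first $k$. Then $D_0=d_n$.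

\emph{One deletion.} We have $D_{k-1}=D_k$ unless the $k$th letter is flagged. Given that it is flagged and that $N$ of the first $k-1$ letters are unflagged, $D_{k-1}-D_k=|gYh|-|gh|$, where $g$ is a product of $N$ letters of law $\mu'$, $Y$ has law $\pi$, $h$ is a product of $n-k$ letters of law $\mu$, and all these letters are independent. Two applications of \eqref{eq:product} and $|gh|\le|g|+|h|$ give
\[
|gYh|-|gh|\ge|Y|-2(g^{-1}o|Yho)_o-2(Y^{-1}o|ho)_o .
\]
The first Gromov product vanishes if $N=0$ and the second if $k=n$. Otherwise each is the cancellation $R$ of a marked sequence with exceptional letter $Y$, and Corollary~\ref{cor:moments}(i) bounds its expectation by $A\sqrt{\bar m(\bar m+W)}$. Hence $\mathbb{E}D_{k-1}-\mathbb{E}D_k\ge pW'$ with $W'=W-4A\sqrt{\bar m(\bar m+W)}$. Summing over $k$,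
\[
\mathbb{E}\,d_n\ge\mathbb{E}D_n+npW' .
\]

\emph{The end of the chain.} It remains to bound $\mathbb{E}D_n$ from below. Given the flags, with $N'$ letters unflagged, $D_n$ is the displacement of a walk of law $\mu'$ after $N'$ steps, and its expectation is at least $N'\ell_{\mu'}$ by the infimum in \eqref{eq:drift}. Since $\mathbb{E}N'=n(1-p)$, we get $\mathbb{E}D_n\ge n(1-p)\ell_{\mu'}$. Thus $\frac1n\mathbb{E}\,d_n\ge(1-p)\ell_{\mu'}+pW'$ for all $n$, and we let $n\to\infty$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:second}(ii)]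
\emph{Reduction.} Suppose $\mathbb{E}|Y_1|^2=\infty$. Let $g_0$ be a value that $Y_2\cdots Y_r$ takes with positive probability. On this event, which is independent of $Y_1$, we have $|Y_1\cdots Y_r|\ge|Y_1|-|g_0|$; hence $\mu^{*r}$ has an infinite second moment, and a finite first moment. By \eqref{eq:power} it suffices to prove that $\varphi(t)/t^2\to\infty$ for an $\varepsilon$-Schottky measure, again called $\mu$, with $m_1<\infty$ and $m_2=\infty$.

\emph{The tilted measure.} Choose $w_0>\max_{s\in S}|s|$ such that
\begin{equation}\label{eq:w0}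
4A\sqrt{2m_1(2m_1+W)}\le W/2\quad\text{and}\quad8m_1\le W\qquad\text{for all }W\ge w_0 .
\end{equation}
For $w_1>w_0$ let
\[
\psi(g)=\tfrac1{32}|g|\,\mathbf{1}_{\{w_0\le|g|\le w_1\}},\qquad V=\int|g|^2\,\mathbf{1}_{\{w_0\le|g|\le w_1\}}\,d\mu .
\]
As $m_2=\infty$, $V\to\infty$ when $w_1\to\infty$; take $w_1$ so large that $V>0$. Let $0<t\le16/w_1$, so that $t\psi\le\frac12$. Put
\[
p=t\int\psi\,d\mu\in\bigl(0,\tfrac12\bigr],\qquad f=\frac{1-t\psi}{1-p},\qquad\mu'=f\mu,\qquad\pi=\frac{t\psi}p\,\mu .
\]
Then $\mu'$ and $\pi$ are probability measures and $(1-p)\mu'+p\pi=\mu$.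

\emph{Cost.} We have $\frac12\le f\le2$, and $\int f^2\,d\mu-1$ is the variance of $f$ under $\mu$. By Lemma~\ref{lem:entropy},
\[
H\le\frac{t^2}{(1-p)^2}\int\psi^2\,d\mu\le4t^2\cdot\frac V{1024}=\frac{t^2V}{256}.
\]

\emph{Gain.} Since $f\le2$, the first moment of $\mu'$, and hence $\ell'=\ell_{\mu'}$, is at most $2m_1$. Since $\psi=0$ on $S$, we have $f\ge1$ on $S$, so $\mu'$ is $\varepsilon$-Schottky with the same $\varepsilon$. The first moment $W$ of $\pi$ lies in $[w_0,w_1]$, and $pW=t\int\psi(g)|g|\,d\mu=tV/32$. Lemma~\ref{lem:drop} with $\bar m=2m_1$ and \eqref{eq:w0} give $\ell\ge(1-p)\ell'+pW/2$ and $\ell'\le W/4$. Therefore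
\[
\ell-\ell'\ge\frac{pW}2-p\ell'\ge\frac{pW}4=\frac{tV}{128}.
\]

\emph{Conclusion.} The gain is linear and the cost quadratic in the prefactor of $\psi$, and the value $\frac1{32}$ makes the gain twice the cost: by Lemma~\ref{lem:entropy},
\[
\varphi(t)\ge\frac{t^2V}{128}-\frac{t^2V}{256}=\frac{t^2V}{256}\qquad(0<t\le16/w_1).
\]
So $\liminf_{t\to0^+}\varphi(t)/t^2\ge V/256$ for every large $w_1$, and $\varphi(t)/t^2\to\infty$. Lemma~\ref{lem:transfer} with $v=\infty$, applied to the original measure, gives $I(\ell+\lambda)/\lambda^2\to0$ as $\lambda\to0^-$. The second sentence of (ii) combines this with Theorem~\ref{thm:main}.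
\end{proof}

\begin{thebibliography}{9}

\bibitem{AMS}
Richard Aoun, Pierre Mathieu and Cagri Sert,
\emph{Random walks on hyperbolic spaces: second order expansion of the rate function at the drift},
arXiv:2112.14724 (2021).

\end{thebibliography}
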